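
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\newtheorem*{maynardtao}{Theorem (Maynard--Tao)}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Larger primes can have a larger Jacobsthal function}


\begin{abstract}
Jacobsthal's function $g(n)$ is the least $m$ such that every $m$ consecutive integers include one coprime to $n$. Small primes exclude more integers than large ones, so one expects $g(q_1\cdots q_k)\ge g(r_1\cdots r_k)$ when $q_i\le r_i$ for all $i$. We prove a conjecture, stated in a paper of Vemuri, that this fails by arbitrarily large amounts: for every $j$ there are primes $q_1<\dots<q_k$ and $r_1<\dots<r_k$ with $q_i\le r_i$ and $g(q_1\cdots q_k)\le g(r_1\cdots r_k)-j$. One can even take the two sets of primes to differ in a single element, and the two differing primes to be at bounded distance. The proof combines a construction of moduli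 whose longest gaps are prescribed and isolated with the Maynard--Tao theorem.
\end{abstract}

\section{Introduction}

For a positive integer $n$, let $g(n)$ be the smallest positive integer $m$ such that every set of $m$ consecutive integers contains an integer coprime to $n$. This is Jacobsthal's function. It measures how well the primes dividing $n$ can cover an interval: by the Chinese remainder theorem, $g(n)-1$ is the largest $h$ such that $h$ consecutive integers can be covered by residue classes, one class being chosen modulo each prime $p\mid n$.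

How does $g$ react when the primes grow? A residue class modulo a smaller prime is denser, so one would guess that $g$ does not increase when primes are replaced by larger ones. The simplest cases agree. If $n$ has $k$ distinct prime factors, then $g(n)\ge k+1$, since each prime can be made to cover one integer of a given block of $k$. If all these primes exceed $k$, then $g(n)=k+1$, since each covers at most one of $k+1$ consecutive integers. So $g(p)=2$ for every prime $p$, and $g(pq)=3$ for odd primes $p<q$. On the other hand $g(2p)=4$ for odd primes $p$ (see Remark~\ref{rem:two}). Hence there is no violation of the guess for $k\le 2$. The following conjecture, from \cite{Vemuri}, says that the guess is nevertheless wrong, and by any amount.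

\begin{conjecture}
For all positive integers $j$ there exist a positive integer $k$ and primes $q_1<q_2<\dots<q_k$ and $r_1<r_2<\dots<r_k$ with $q_i\le r_i$ for all $i\in\{1,\dots,k\}$ such that
\[
g(q_1q_2\cdots q_k)\le g(r_1r_2\cdots r_k)-j .
\]
\end{conjecture}

We prove it in the following stronger form.

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that for every $j\ge 1$ and every $Y$ there are infinitely many $k$ for which there exist a squarefree $M$ with $k-1$ prime factors, all $>Y$, and primes $q<r\le q+C$, not dividing $M$ and $>Y$, with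
\[
g(Mq)\le g(Mr)-j .
\]
\end{theorem}

\begin{corollary}
The conjecture is true.
\end{corollary}

\begin{proof}
Given $j$, take $M,q,r$ as in Theorem~\ref{thm:main} (with any $Y$). Let $q_1<\dots<q_k$ be the primes dividing $Mq$ and $r_1<\dots<r_k$ those dividing $Mr$. The second set arises from the first by replacing one element by a larger one. For every $x$ this does not increase the number of elements $\le x$, so $q_i\le r_i$ for all $i$.
\end{proof}

\paragraph{What must happen.}
Consider a block of $g(Mr)-1$ consecutive integers, none coprime to $Mr$. If $g(Mq)<g(Mr)$, then the larger prime $r$ must be used at least twice in this block. Indeed, suppose that the block contains at most one multiple of $r$. If there is one, translate the block by a multiple of $M$ chosen so that $q$ divides the image of this multiple. All other integers in the block share a factor with $M$, and so do their images. So no integer of the new block is coprime to $Mq$, and $g(Mq)\ge g(Mr)$.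

In our construction $r$ is used exactly twice. Its advantage over $q$ lies only in the \emph{distance} between its two multiples: the distance $r$ fits the pattern of integers coprime to a certain modulus $N\mid M$, and the distance $q$ does not. The primes of $M$ that do not divide $N$ are so large that each can be used only once, so that the whole covering problem becomes a matter of exact counting.

\paragraph{Plan.}
Section~\ref{sec:gaps} fixes terminology. Section~\ref{sec:twohits} compares $Mq$ with $Mr$; it requires that the long gaps between integers coprime to $N$ all have one size and be \emph{isolated}, meaning that no integer slightly outside the gap is coprime to $N$. Section~\ref{sec:primes} states the existence of such $N$ as Proposition~\ref{prop:modulus} and combines it with the Maynard--Tao theorem to prove Theorem~\ref{thm:main}. The difficulty is that the isolation condition concerns \emph{all} long gaps. Section~\ref{sec:windows} gives the remedy, a lemma that passes from $N$ to a multiple $N'$ whose long gaps come only from those $N$-gaps that lie in a prescribed window. Section~\ref{sec:construction}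 applies it twice and proves Proposition~\ref{prop:modulus}.

\section{Gaps}\label{sec:gaps}

Intervals are intervals of integers, and $|I|$ denotes the number of elements of $I$. We call an integer \emph{$N$-coprime} if it is coprime to $N$. An \emph{$N$-gap} is a pair $(a,b)$ of $N$-coprime integers $a<b$ with no $N$-coprime integer strictly between them; its \emph{size} is $b-a$. The set of $N$-coprime integers is invariant under translation by multiples of $N$ and under $x\mapsto -x$, and any $cN$ consecutive integers contain exactly $c\varphi(N)$ of its elements. Since an $N$-gap of size $h$ encloses $h-1$ integers that are not $N$-coprime, $g(N)$ is the maximal size of an $N$-gap. Moreover $g(N)\le N$, because all integers $\equiv1\pmod N$ are $N$-coprime.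

Two counting facts are used repeatedly.

\begin{lemma}\label{lem:count}
Let $N,c\ge1$ be integers.
\begin{enumerate}
\item[(i)] If $(a,b)$ is an $N$-gap, then $[a+1,b+cN-1]$ contains exactly $c\varphi(N)$ $N$-coprime integers.
\item[(ii)] Let $y$ and $L\ge0$ be integers. The interval $[y+1,y+cN+L]$ contains at least $c\varphi(N)$ $N$-coprime integers. If it contains exactly $c\varphi(N)$, then neither $[y+cN+1,y+cN+L]$ nor $[y+1,y+L]$ contains an $N$-coprime integer.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) There are $c\varphi(N)$ such integers in $[a+1,a+cN]$ and none in $[a+cN+1,b+cN-1]$, which is a translate by $cN$ of the inside of the gap.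

(ii) The first $cN$ integers of the interval contain $c\varphi(N)$ $N$-coprime ones. In the case of equality the last $L$ contain none; translate by $-cN$.
\end{proof}

So if an interval of length $cN+L$ contains the minimal number of $N$-coprime integers, then its first $L$ elements lie inside an $N$-gap, and its last $L$ elements lie inside the translate of that gap by $cN$.

\section{Two multiples at distance \texorpdfstring{$r$}{r}}\label{sec:twohits}

\begin{example}\label{ex:five}
Take $N=5$. The longest $5$-gaps have size $d=2$, for instance $(a,b)=(4,6)$. Let $c=3$ and $r=cN-d=13$. The block $[5,20]$ has $cN+d-1=16$ elements, of which $c\varphi(N)=12$ are coprime to $5$: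
\[
6,\ 7,\ 8,\ 9,\ 11,\ 12,\ 13,\ 14,\ 16,\ 17,\ 18,\ 19 .
\]
The first and the last differ by exactly $r=13$. So one residue class modulo $13$ covers $6$ and $19$, and ten large primes $\theta_1,\dots,\theta_{10}$ can cover the other ten integers. Hence $g(5\cdot13\cdot\theta_1\cdots\theta_{10})\ge17$.

Now replace $13$ by $q=11$. To cover $16$ consecutive integers, $q$ must cover two integers coprime to $5$, at distance $11$, since the $\theta_i$ can account for only ten of the at least twelve. In the block $[5,20]$ the pair $6,\,19$ is no longer available, but shifting the endpoints inward produces others: $6,17$, or $7,18$, or $8,19$. So the block can still be covered, and we see why: $7$, $8$, $17$, $18$ are again coprime to $5$. If the ends of the gap were isolated, so that in each of the three pairs some element failed to be $N$-coprime, then $q$ would fail.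
\end{example}

The next proposition turns this observation into a gain of $j$. For this we require isolation not only for the longest gaps, but for all gaps longer than $d-j$, and we require that these have size exactly $d$.

\begin{proposition}\label{prop:twohits}
Let $N,E,j,d$ be positive integers with $d>j$ such that
\begin{enumerate}
\item[(G1)] there is an $N$-gap of size $d$;
\item[(G2)] every $N$-gap $(a,b)$ of size $>d-j$ has size exactly $d$, and none of $a-i$, $b+i$ $(1\le i\le E)$ is $N$-coprime.
\end{enumerate}
Let $c$ be an integer and let $q<r$ be primes not dividing $N$ with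
\[
r=cN-d,\qquad e:=r-q\le E,\qquad cN\ge 3d+2E,
\]
and put $T=c\varphi(N)-2$. Then $T\ge0$. Let $\theta_1,\dots,\theta_T$ be distinct primes larger than $2cN$, and let $M=N\theta_1\cdots\theta_T$. Then
\[
g(Mr)\ge cN+d\qquad\text{and}\qquad g(Mq)\le cN+d-j .
\]
\end{proposition}

\begin{proof}
Note that $\theta_i>2cN>r>q$ and $\theta_i>N$.

\emph{Lower bound.} Let $(a,b)$ be an $N$-gap of size $d$. By Lemma~\ref{lem:count}(i) the interval $I=[a+1,b+cN-1]$ contains exactly $c\varphi(N)=T+2$ $N$-coprime integers. Two of them are $b$ and $a+cN=b+(cN-d)=b+r$; in particular $T\ge0$. Call the others $w_1,\dots,w_T$, and choose $x$ with $x\equiv0\pmod N$, $x\equiv-b\pmod r$ and $x\equiv-w_i\pmod{\theta_i}$ for all $i$. In $I+x$, the translates of integers that are not $N$-coprime are not $N$-coprime, those of $b$ and $b+r$ are divisible by $r$, and that of $w_i$ is divisible by $\theta_i$. So none of the $cN+d-1$ consecutive integers in $I+x$ is coprime to $Mr$.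

\emph{Upper bound.} Put $L=d-j$ and suppose that $J=[y+1,y+cN+L]$ contains no integer coprime to $Mq$. Since $cN\ge 3d+2E\ge 2d+2e+L$, we have
\[
|J|=cN+L\le 2cN-2d-2e=2q ,
\]
so at most two elements of $J$ are multiples of $q$. Also $|J|<2cN<\theta_i$, so each $\theta_i$ divides at most one element of $J$. Every $N$-coprime element of $J$ is a multiple of $q$ or of some $\theta_i$. Hence $J$ contains at most $T+2=c\varphi(N)$ $N$-coprime integers, and exactly that many by Lemma~\ref{lem:count}(ii). Two things follow.

First, by Lemma~\ref{lem:count}(ii), $[y+1,y+L]$ contains no $N$-coprime integer. So there is an $N$-gap $(a,b)$ with $a\le y$ and $b\ge y+L+1$. Its size exceeds $L=d-j$, so (G2) gives $b-a=d$, and none of $a-i,b+i$ with $1\le i\le E$ is $N$-coprime.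

Second, at most $T$ of the $T+2$ $N$-coprime elements of $J$ are divisible by some $\theta_i$, so at least two of them are multiples of $q$. Hence $J$ contains exactly two multiples of $q$, consecutive ones $v$ and $v+q$, and both are $N$-coprime. As $v>y\ge a$, the gap forces $v\ge b$. Similarly $v+q\le y+cN+L<b+cN$, so the $N$-coprime integer
\[
v+q-cN=v-d-e
\]
is less than $b$, hence at most $a$. Put $\sigma=v-b\ge0$ and $\tau=a-(v-d-e)\ge0$. Then $b+\sigma$ and $a-\tau$ are $N$-coprime, and $\sigma+\tau=a-b+d+e=e$, so $0\le\sigma,\tau\le e\le E$. By isolation $\sigma=\tau=0$. So $e=0$, contradicting $q<r$. Hence no such $J$ exists and $g(Mq)\le cN+L$.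
\end{proof}

\section{Choosing the primes}\label{sec:primes}

The isolation radius $E$ enters the construction of $N$, and $q,r$ must then lie in prescribed classes modulo $N$ at distance at most $E$. So we need pairs of primes in progressions whose distance is bounded \emph{before} the modulus is chosen. This is what the Maynard--Tao theorem provides. A tuple of linear forms is called \emph{admissible} if no prime divides the product of the forms at every integer.

\begin{maynardtao}
There is an absolute $K\ge2$ such that for every admissible $K$-tuple of distinct linear forms $Gx+b_1,\dots,Gx+b_K$ with $G\ge1$ and $b_i\in\mathbb Z$, for infinitely many $n\in\mathbb N$ at least two of the numbers $Gn+b_i$ are prime.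
\end{maynardtao}

See Maynard \cite{MaynardSmall}; the theorem is quoted in this form in \cite{BFT}, and see also \cite[Theorem 3.1]{MaynardDense}.

\begin{proposition}\label{prop:modulus}
Let $E,j\ge1$ be integers and let $Y$ be given. There are an odd squarefree $N$ with all prime factors $>Y$ and an integer $d>j+E+1$ such that
\begin{enumerate}
\item[(a)] $\gcd(d+\sigma,N)=1$ for all integers $\sigma$ with $|\sigma|\le E$;
\item[(b)] there is an $N$-gap of size $d$;
\item[(c)] every $N$-gap $(A,B)$ with $B-A>d-j$ has $B-A=d$, and none of $A-i$, $B+i$ $(1\le i\le E)$ is $N$-coprime.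
\end{enumerate}
\end{proposition}

Parts (b) and (c) are the hypotheses (G1) and (G2) of Proposition~\ref{prop:twohits}. Part (a) makes the tuple of linear forms used below admissible. The proof occupies Sections~\ref{sec:windows} and \ref{sec:construction}.

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:modulus}]
Let $K$ be as in the Maynard--Tao theorem. Put $h_i=i\cdot K!$ for $1\le i\le K$, $E=h_K-h_1\ge1$ and $C=E$; these are absolute. Let $j$ and $Y$ be given.

The Maynard--Tao theorem does not tell us \emph{which} two forms are prime, so we prepare one modulus for each form that may become the larger prime. Apply Proposition~\ref{prop:modulus} successively $K$ times, each time with $Y$ replaced by a number exceeding $Y$ and all primes obtained so far. This gives pairs $(N^{(i)},d_i)$, $1\le i\le K$, with the $N^{(i)}$ pairwise coprime. Let $G=N^{(1)}\cdots N^{(K)}$ and choose $x_0\ge0$ with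
\[
x_0\equiv-d_i-h_i\pmod{N^{(i)}}\qquad(1\le i\le K).
\]

\emph{The forms $Gx+x_0+h_l$, $1\le l\le K$, are admissible.} If $p\nmid G$, then $Gx+x_0$ takes all values modulo $p$, so it suffices that the $h_l$ do not cover all residue classes modulo $p$. This holds for $p\le K$ because then all $h_l\equiv0\pmod p$, and for $p>K$ because there are only $K<p$ of them. If $p\mid N^{(i)}$, then at every integer $x$
\[
Gx+x_0+h_l\equiv-(d_i+h_i-h_l)\not\equiv0\pmod p
\]
by (a), since $|h_i-h_l|\le E$.

Hence there are arbitrarily large $X=Gn+x_0$ for which, for some $l<i$, both $q:=X+h_l$ and $r:=X+h_i$ are prime. Write $N=N^{(i)}$, $d=d_i$ and $e=r-q\in[1,E]$. Since $r\equiv x_0+h_i\equiv-d\pmod N$, we have $r=cN-d$ for an integer $c$. There are only finitely many possibilities for $(N,d,e)$, so by taking $X$ large we may assume that $q>Y$, that $q$ exceeds all primes dividing $N$, and that $cN\ge3d+2E$. Choose $\theta_1,\dots,\theta_T$ and $M$ as in Proposition~\ref{prop:twohits}; then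
\[
g(Mr)-g(Mq)\ge(cN+d)-(cN+d-j)=j .
\]
Here $M$ is squarefree, the primes dividing $M$ as well as $q$ and $r$ exceed $Y$, neither $q$ nor $r$ divides $M$ (they exceed the primes of $N$ and are smaller than the $\theta_i$), and $0<r-q\le C$. Finally $M$ has $k-1$ prime factors with $k=\omega(N)+T+1=\omega(N)+c\varphi(N)-1$, where $\omega(N)$ is the number of prime factors of $N$. Since $X$, and with it $c$, can be arbitrarily large while $N$ ranges over a finite set, infinitely many $k$ occur.
\end{proof}

\begin{remark}\label{rem:two}
The prime $2$ can be included. For odd $n$ we have $g(2n)=2g(n)$: the odd integers are the numbers $2w+n$ with $w\in\mathbb Z$, and $\gcd(2w+n,n)=\gcd(w,n)$, so the $2n$-gaps are the images of the $n$-gaps under $w\mapsto 2w+n$. In the proof above $N$ is odd and $q$, $r$ and the $\theta_i$ exceed its prime factors, so $Mq$ and $Mr$ are odd, and also $g(2Mq)\le g(2Mr)-2j$.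
\end{remark}

\section{Windows}\label{sec:windows}

It is easy to find \emph{one} isolated gap: with the Chinese remainder theorem we can prescribe which prime divides which integer near a given $a$. But condition (c) speaks of all long gaps, and for the same modulus other arrangements of the primes may give other gaps of the same or larger size. We need a way to discard them. The tool is a prime $\ell$ that is forced to be useful as often as it possibly can, which pins down its position.

Throughout this section $p_1<\dots<p_s<2p_1$ are odd primes $(s\ge1)$, and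
\[
P=p_1\cdots p_s,\qquad m=p_1-1 .
\]
Note that $p_k\le 2p_1-1=2m+1$ for all $k$.

\begin{lemma}\label{lem:rigid}
Let $P\mid N$ and $\gcd(\ell,N)=1$, where $N,\ell\ge1$.
\begin{enumerate}
\item[(i)] At most $2m$ successive terms of an arithmetic progression with difference $\ell$ include at most $2m-1$ $N$-coprime integers.
\item[(ii)] Among $2m+1$ successive terms $u,u+\ell,\dots,u+2m\ell$ at most $2m$ are $N$-coprime. If exactly $2m$ are, then all terms except the middle one $u+m\ell$ are $N$-coprime, and $P\mid u+m\ell$.
\end{enumerate}
\end{lemma}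

\begin{proof}
Let $u$ be the first term and choose $k$ with $\ell k\equiv u\pmod N$. Then $u+i\ell\equiv\ell(k+i)\pmod N$, so $u+i\ell$ is $N$-coprime if and only if $k+i$ is, and $P\mid u+i\ell$ if and only if $P\mid k+i$. So we may assume $\ell=1$.

A block of $2m=2p_1-2\ge p_1$ or more consecutive integers contains a multiple of $p_1$, which is not $N$-coprime. This gives (i) (a block of fewer than $2m$ integers needs no argument) and the first claim of (ii). Suppose exactly $2m$ of $u,\dots,u+2m$ are $N$-coprime, and let $u+i_0$ be the remaining one. Each $p_k\le2m+1$ divides some element of the block, hence divides $u+i_0$; so $P\mid u+i_0$. Since $p_1$ divides no other element, $i_0-p_1<0$ and $i_0+p_1>2m$. That is, $i_0\le m$ and $i_0\ge 2m+1-p_1=m$.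
\end{proof}

Here is how to exploit this. Suppose that the primes of $N$, together with $\ell$ and $t$ very large primes $\eta_1,\dots,\eta_t$, exclude an interval of length at least $cN$ that is shorter than $(2m+1)\ell$, where $cN=2m\ell+D$ with $D>0$. There are at least $c\varphi(N)$ $N$-coprime integers to be excluded; each $\eta_i$ excludes at most one and $\ell$ at most $2m$. If $t=c\varphi(N)-2m$, there is no room for waste, and by Lemma~\ref{lem:rigid} the interval contains $2m+1$ multiples $u,\dots,u+2m\ell$ of $\ell$, the middle one being a multiple of $P$. By Lemma~\ref{lem:count}(ii) the two ends of the interval lie inside an $N$-gap $(a,b)$ and its translate $(a+cN,b+cN)$, and since $u$ and $u+2m\ell$ are $N$-coprime, all these multiples of $\ell$ lie in $[b,a+cN]$. As $2m\ell=cN-D$, this says that $u\ge b$ and $u-D\le a$: the gap lies in the window $[u-D,u]$, whose position modulo $P$ is known.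

\begin{lemma}[Window lemma]\label{lem:window}
Let $N$ be odd and squarefree with $P\mid N$. Let $D\ge1$ with $\gcd(D,N)=1$, and let $\ell$ be a prime with
\[
2m\ell\equiv-D\pmod N,\qquad \ell>D+g(N).
\]
Put $c=(2m\ell+D)/N$ and suppose that $t:=c\varphi(N)-2m\ge1$. Let $\eta_1,\dots,\eta_t$ be distinct primes $>cN+g(N)$ and $N'=N\ell\eta_1\cdots\eta_t$. Then $N'$ is odd and squarefree, and the following hold.
\begin{enumerate}
\item[(i)] If $(A,B)$ is an $N'$-gap with $B-A>cN$, then $(A,B-cN)$ is an $N$-gap, and there is an integer $u$ with
\[
2u\equiv D\pmod P,\qquad u-D\le A<B-cN\le u .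
\]
\item[(ii)] Let $(a,b)$ be an $N$-gap and $u$ an integer with $u-D\le a<b\le u$, and suppose that $u+i\ell$ is $N$-coprime for all $0\le i\le2m$, $i\ne m$. Then there is an $N'$-gap $(A,B)$ with $B-A=cN+(b-a)$ and
\[
A\equiv a\pmod N,\qquad A\equiv a-u\pmod\ell,\qquad A\equiv a-w_i\pmod{\eta_i}\quad(1\le i\le t)
\]
for certain integers $w_i$ with $a<w_i<b+cN$.
\end{enumerate}
\end{lemma}

Since $2u-D\equiv0\pmod P$ and $P$ is odd, the center $u-D/2$ of the window is a multiple of $P$ if $D$ is even, and an odd multiple of $P/2$ if $D$ is odd.

\begin{example}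
Let $N=P=3\cdot5$, so $m=2$. Any five successive terms of a progression as in Lemma~\ref{lem:rigid} contain at most four $15$-coprime integers, and four only if they are congruent to $-2\ell,-\ell,0,\ell,2\ell$ modulo $15$. The $15$-coprime residues are $1,2,4,7,8,11,13,14$; up to translation by multiples of $15$ the longest gaps are $(4,7)$ and $(8,11)$, of size $3$. Take $D=4$ and $\ell=29$, so that $2m\ell+D=116+4=120$, $c=8$ and $t=8\cdot8-4=60$. Part (i) says that every $N'$-gap of size $>120$ comes from a $15$-gap inside a window $[-2,2]+15\kappa$. These gaps are $(-2,-1)$, $(-1,1)$ and $(1,2)$ up to translation. Part (ii) applies to $(-1,1)$ with $u=2$: the numbers $2,31,60,89,118$ are congruent to $2,1,0,14,13$ modulo $15$, so all but the middle one are coprime to $15$. Hence $g(N')=122$. The longest $15$-gaps have been thrown away, and a gap of size $2$ has become the source of the longest $N'$-gaps.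
\end{example}

\begin{proof}[Proof of Lemma~\ref{lem:window}]
If $\ell\mid N$, then $\ell\mid cN=2m\ell+D$ gives $\ell\mid D$, against $\gcd(D,N)=1$. So $\ell\nmid N$. Moreover $\ell>D+g(N)\ge2$ is odd, and $\eta_i>cN=2m\ell+D>\ell$ and $\eta_i>N$. So $N'$ is odd and squarefree.

(i) Let $J$ be an interval with $|J|\le cN+g(N)$ that contains no $N'$-coprime integer. As
\[
(2m+1)\ell=cN-D+\ell>cN+g(N)\ge|J| ,
\]
$J$ contains at most $2m+1$ multiples of $\ell$, and these are successive multiples. By Lemma~\ref{lem:rigid} at most $2m$ of them are $N$-coprime, and at most $2m-1$ if there are fewer than $2m+1$. Each $\eta_i>|J|$ divides at most one element of $J$. Every $N$-coprime element of $J$ is divisible by $\ell$ or some $\eta_i$, so $J$ contains at most $2m+t=c\varphi(N)$ $N$-coprime integers. If $|J|=cN+g(N)$, then Lemma~\ref{lem:count}(ii) would give $g(N)$ consecutive integers that are not $N$-coprime, which is impossible. Hence $g(N')\le cN+g(N)$.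

Now let $(A,B)$ be an $N'$-gap with $B-A>cN$ and put $I=[A+1,B-1]$. Then $cN\le|I|<cN+g(N)$, so the preceding paragraph applies to $J=I$. Together with Lemma~\ref{lem:count}(ii) it shows that $I$ contains exactly $c\varphi(N)=2m+t$ $N$-coprime integers. At most $t$ of these are divisible by some $\eta_i$, so at least $2m$ are multiples of $\ell$. Therefore $I$ contains exactly $2m+1$ multiples of $\ell$, say $u,u+\ell,\dots,u+2m\ell$, and exactly $2m$ of them are $N$-coprime. By Lemma~\ref{lem:rigid}(ii) all except the middle one are $N$-coprime and $P\mid u+m\ell$. So $2u\equiv-2m\ell=D-cN\equiv D\pmod P$.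

By Lemma~\ref{lem:count}(ii), applied to $I$ with $y=A$ and $L=B-1-A-cN$, there is no $N$-coprime integer strictly between $A$ and $B-cN$. Both of these are $N$-coprime and $A<B-cN$, so $(A,B-cN)$ is an $N$-gap. The integer $u>A$ is $N$-coprime, so $u\ge B-cN$. The integer $u+2m\ell=u-D+cN<B$ is $N$-coprime, so $u-D<B-cN$ is $N$-coprime, and hence $u-D\le A$.

(ii) By Lemma~\ref{lem:count}(i) the interval $I_0=[a+1,b+cN-1]$ contains exactly $c\varphi(N)$ $N$-coprime integers. All $u+i\ell$, $0\le i\le2m$, lie in $I_0$, since $u\ge b>a$ and $u+2m\ell=u-D+cN\le a+cN$. By hypothesis and Lemma~\ref{lem:rigid}(ii) exactly $2m$ of them are $N$-coprime. Let $w_1,\dots,w_t$ be the remaining $N$-coprime elements of $I_0$; they satisfy $a<w_i<b+cN$. Choose $x$ with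
\[
x\equiv0\pmod N,\qquad x\equiv-u\pmod\ell,\qquad x\equiv-w_i\pmod{\eta_i}\quad(1\le i\le t),
\]
and put $A=a+x$, $B=b+cN+x$. No element of $I_0+x=[A+1,B-1]$ is $N'$-coprime, and the three congruences for $A$ hold. It remains to see that $A$ and $B$ are $N'$-coprime. They are $N$-coprime because $a$ and $b$ are. Modulo $\ell$ we have $A\equiv a-u$ with $0<u-a\le D<\ell$, and, since $cN\equiv D\pmod\ell$, $B\equiv b-u+D$ with
\[
0<b-a\le b-u+D\le D<\ell .
\]
Modulo $\eta_i$ we have $A\equiv a-w_i$ and $B\equiv b+cN-w_i$, and the numbers $w_i-a$ and $b+cN-w_i$ are positive and less than $b-a+cN\le cN+g(N)<\eta_i$.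
\end{proof}

\section{Construction of the modulus}\label{sec:construction}

We prove Proposition~\ref{prop:modulus}. Let $E,j\ge1$ and $Y$ be given and put
\[
\gamma=j+E+1 .
\]

\paragraph{The two windows.}
The base is a modulus $P$ as in Section~\ref{sec:windows} with an isolated $P$-gap $(a,b)$ of size $\gamma$, where $0<a<b<P/2$. Just below $a-E$ there will be a stretch of $P$-coprime integers, starting at some $\alpha$. After a first application of the window lemma, with $D=2b$, the long gaps come only from $P$-gaps in $[-b,b]$ modulo $P$. After a second one they come only from those that also lie in $[\alpha,P-\alpha]$ modulo $P$. This leaves $[\alpha,b]$ and its mirror image (Figure~\ref{fig:windows}). In $[\alpha,b]$ the only gap of size greater than $E+1$ is $(a,b)$, and the mirror image $(-b,-a)$ is equally isolated. The difference $\gamma-(E+1)=j$ becomes the gain.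

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=1cm]
\draw (0,0)--(12,0);
\foreach \x/\lab in {0/$0$,2.8/$\alpha$,4/$a$,5/$b$,6/$P/2$,7/$P-b$,8/$P-a$,9.2/$P-\alpha$,12/$P$}
{\draw (\x,-0.1)--(\x,0.1); \node[below,font=\scriptsize] at (\x,-0.1) {\lab};}
\draw[line width=2.4pt] (2.8,0)--(5,0);
\draw[line width=2.4pt] (7,0)--(9.2,0);
\draw[|-|,thick] (0,0.6)--(5,0.6);
\draw[|-|,thick] (7,0.6)--(12,0.6);
\node[font=\scriptsize,above] at (1.3,0.6) {first window};
\node[font=\scriptsize,above] at (10.7,0.6) {first window};
\draw[|-|,thick] (2.8,1.2)--(9.2,1.2);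
\node[font=\scriptsize,above] at (6,1.2) {second window};
\end{tikzpicture}
\caption{One period modulo $P$ (not to scale). The first window is $[-b,b]$ modulo $P$, the second is $[\alpha,P-\alpha]$. Their intersection (bold) consists of $[\alpha,b]$ and its mirror image $[P-b,P-\alpha]$. The only $P$-gaps of size greater than $E+1$ contained in one of these two intervals are $(a,b)$ and $(P-b,P-a)$, of size $\gamma$.}
\label{fig:windows}
\end{figure}

\subsection{The base}

Put $s=\gamma+2E-1\ge4$. Recall Chebyshev's theorem that $\pi(2y)-\pi(y)\to\infty$, where $\pi(y)$ is the number of primes $\le y$, and that $\varphi(x)\to\infty$. So we may choose $y>\max(Y,4\gamma+4E)$ such that $(y,2y)$ contains primes $p_1<\dots<p_s$ and, with $m=p_1-1$,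
\begin{equation}\label{eq:phi}
\varphi(2m)>\gamma+2E .
\end{equation}
Then $p_1$ is odd, $p_s<2p_1$ and $p_1>4\gamma+4E$. Let $P=p_1\cdots p_s$.

\emph{The gap.} The set $[-E,\gamma+E]\setminus\{0,\gamma\}$ has $\gamma+2E-1=s$ elements; call them $o_1,\dots,o_s$. Choose $a\in[0,P)$ with $a\equiv-o_k\pmod{p_k}$ for all $k$, and put $b=a+\gamma$ and $W=[a-E,b+E]$. Since $|W|=\gamma+2E+1<p_1$, each $p_k$ divides exactly one element of $W$, namely $a+o_k$. Hence $a$ and $b$ are the only $P$-coprime elements of $W$, so that $(a,b)$ is a $P$-gap of size $\gamma$ and none of $a-i,b+i$ $(1\le i\le E)$ is $P$-coprime. No element of $W$ is divisible by two of the $p_k$, so $W$ contains no multiple of $P$; in particular neither $0$ nor $P$ lies in $[a,b]$, and so $0<a<b<P$.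

\emph{We may assume $b<P/2$.} First, $a<P/2<b$ is impossible. Otherwise $i:=P-2a$ satisfies $0<i<2\gamma$. From $p_k\mid 2(a+o_k)=P-i+2o_k$ we get $p_k\mid2o_k-i$, while $|2o_k-i|<2\gamma+2E<p_1$. So $o_k=i/2$ for all $k$, which is absurd since the $o_k$ are distinct. As $P/2$ is not an integer, either $b<P/2$ or $a>P/2$. In the second case replace $(a,b)$ by $(P-b,P-a)$ and $W$ by $P-W$. The properties listed persist: each $p_k$ divides exactly one element of $W$, the integers $a,b$ are the only $P$-coprime elements of $W$, and $W$ contains no multiple of $P$. So from now on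
\[
0<a<b<P/2 .
\]

\emph{The integers $z$ and $\alpha$.} The left end of the second window will be $\alpha=b-z$, where $z$ is taken from the interval
\[
[\gamma+E+1,\;p_1-E-1]
\]
of $m-\gamma-2E$ integers. (This number is positive by \eqref{eq:phi}, since $\varphi(2m)\le m$.) As $z$ runs through it, the numbers $P+2z$ are odd and pairwise incongruent modulo $2m$, so they miss only $\gamma+2E$ of the $m$ odd classes modulo $2m$. The $\varphi(2m)$ invertible classes are all odd, so by \eqref{eq:phi} we can choose $z$ with
\begin{equation}\label{eq:z}
\gcd(P+2z,2m)=1 .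
\end{equation}
This condition is used only in the second lift. Put $\alpha=b-z\le a-E-1$.

Every $w\in[\alpha,a-E-1]$ is $P$-coprime. For if $p_k\mid w$ and $y_k$ is the element of $W$ divisible by $p_k$, then $p_k\mid y_k-w$ and $0<y_k-w\le b+E-\alpha=z+E<p_1$, which is impossible. So neither $[\alpha,a-E-1]$ nor $[a-E,b]\subset W$ contains a multiple of $P$. In particular $0\notin[\alpha,b]$, and therefore $\alpha>0$. We have also shown:
\begin{equation}\label{eq:list}
\text{the $P$-coprime integers in $[\alpha,b]$ are } \alpha,\ \alpha+1,\ \dots,\ a-E-1,\ a,\ b .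
\end{equation}
Successive integers in this list differ by $1$, by $E+1$ or by $\gamma$. Since $\gamma>E+1$, the only $P$-gap of size $>E+1$ inside $[\alpha,b]$ is $(a,b)$.

We also record that $\gcd(2m,P)=1$, because the prime factors of $2(p_1-1)$ are smaller than $p_1$, and that
\begin{equation}\label{eq:small}
\gamma+E<z<p_1,\qquad 2mz<2p_1^2<P,
\end{equation}
the last inequality because $s\ge3$.

\subsection{The first lift}

Since $m$ and $b$ are $P$-coprime, Dirichlet's theorem on primes in arithmetic progressions gives a prime $\ell_1$ with
\[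
m\ell_1\equiv-b\pmod P,\qquad \ell_1>2m(P+2z).
\]
We apply Lemma~\ref{lem:window} with $N=P$, $D=2b$, $\ell=\ell_1$, and write $c_1P=2m\ell_1+2b$. The hypotheses hold: $\gcd(2b,P)=1$; $2b+g(P)\le2P<\ell_1$; and $c_1P>2m\ell_1>2mP$ gives $c_1>2m$, so that $t_1:=c_1\varphi(P)-2m\ge1$. Choose the distinct primes
\[
\eta_1,\dots,\eta_{t_1}>2m(c_1+1)P,
\]
which exceed $c_1P+g(P)$, and let $N_1=P\ell_1\eta_1\cdots\eta_{t_1}$.

\emph{The gap $(a,b)$ survives.} The choice $u=b$ satisfies the hypotheses of Lemma~\ref{lem:window}(ii). Indeed $u-D=-b\le a$, and for $0\le i\le2m$, $i\ne m$,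
\[
m(b+i\ell_1)\equiv b(m-i)\pmod P
\]
is coprime to $P$ since $b$ is and $0<|m-i|\le m<p_1$. So there is an $N_1$-gap $(A_1,B_1)$ with
\begin{equation}\label{eq:A1}
B_1-A_1=c_1P+\gamma,\quad A_1\equiv a\ (\mathrm{mod}\ P),\quad A_1\equiv-\gamma\ (\mathrm{mod}\ \ell_1),\quad A_1\equiv a-w_h\ (\mathrm{mod}\ \eta_h)
\end{equation}
for $1\le h\le t_1$, where $a<w_h<b+c_1P$.

\subsection{The second lift}

The gap to be lifted now has size $c_1P+\gamma$, so the window must be longer by $c_1P$ than the desired window $[\alpha,P-\alpha]$ for $P$-gaps. We therefore take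
\[
D'=c_1P+(P-2\alpha)=2m\ell_1+2b+P-2\alpha=2m\ell_1+P+2z ,
\]
where $0<P-2\alpha<P$. By \eqref{eq:z},
\begin{equation}\label{eq:Dprime}
\gcd(D',2m)=\gcd(P+2z,2m)=1 .
\end{equation}
Also $\gcd(D',N_1)=1$:
\begin{itemize}
\item modulo $p_k$ we have $D'\equiv-2\alpha\not\equiv0$, as $\alpha$ is $P$-coprime;
\item modulo $\ell_1$ we have $D'\equiv P+2z\in(0,\ell_1)$;
\item $0<D'<(c_1+1)P<\eta_h$.
\end{itemize}
Since $\gcd(2m,P)=1$ and $\ell_1,\eta_h>2m$, we have $\gcd(2m,N_1)=1$. So Dirichlet's theorem gives a prime $\ell_2$ with
\[
2m\ell_2\equiv-D'\pmod{N_1},\qquad \ell_2>D'+N_1+c_1P+\gamma+E .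
\]
Put $c_2N_1=2m\ell_2+D'$. Then $\ell_2>D'+g(N_1)$, and $c_2N_1>2m\ell_2>2mN_1$ gives $c_2>2m$, so $t_2:=c_2\varphi(N_1)-2m\ge1$. Choose distinct primes
\[
\eta_1',\dots,\eta_{t_2}'>(c_2+1)N_1+c_1P+\gamma+E .
\]
Lemma~\ref{lem:window} applies with $N_1$ in place of $N$, with $D=D'$, $\ell=\ell_2$ and these primes. Let $N=N_1\ell_2\eta'_1\cdots\eta'_{t_2}$ be the resulting modulus. It is odd and squarefree, and all its prime factors are $\ge p_1>Y$.

\emph{The gap $(A_1,B_1)$ survives.} The left end of the window should correspond to $\alpha$ as $A_1$ corresponds to $a$. So put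
\[
u=A_1-(a-\alpha)+D' .
\]
Then $u-D'\le A_1$, and
\[
u-B_1=-c_1P-\gamma-(a-\alpha)+c_1P+P-2\alpha=P-a-\alpha-\gamma=P-b-\alpha>0 ,
\]
because $\alpha<b<P/2$. It remains to show that $u+i\ell_2$ is $N_1$-coprime for $0\le i\le2m$, $i\ne m$. Put $i'=2m-i$, so that $0\le i'\le2m$ and $i'\ne m$. Using $2m\ell_2\equiv-D'$,
\[
2m(u+i\ell_2)\equiv V:=2m\bigl(A_1-(a-\alpha)\bigr)+i'D'\pmod{N_1},
\]
and we must check that no prime factor of $N_1$ divides $V$. We use \eqref{eq:A1}.
\begin{itemize}
\item Modulo $p_k$: $A_1-(a-\alpha)\equiv\alpha$ and $D'\equiv-2\alpha$, so $V\equiv2\alpha(m-i')\not\equiv0$, since $0<|m-i'|\le m<p_1$.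
\item Modulo $\ell_1$: $A_1-(a-\alpha)\equiv-\gamma-a+\alpha=-z$ and $D'\equiv P+2z$, so $V\equiv-2mz+i'(P+2z)$. For $i'=0$ this is $-2mz$, and $0<2mz<P<\ell_1$ by \eqref{eq:small}. For $i'\ge1$ it is at least $P+2z-2mz>0$ by \eqref{eq:small}, and at most $2m(P+2z)<\ell_1$. So $V\not\equiv0$.
\item Modulo $\eta_h$, $1\le h\le t_1$: $A_1-(a-\alpha)\equiv\alpha-w_h$, so
\[
V\equiv V_0:=i'D'-2m(w_h-\alpha).
\]
Here $0<D'<(c_1+1)P$, and since $w_h>a>\alpha$ we have $0<w_h-\alpha<c_1P+z<(c_1+1)P$. So $V_0$ is a difference of two integers in $[0,2m(c_1+1)P)$, and $|V_0|<2m(c_1+1)P<\eta_h$. We have to show $V_0\ne0$, although we know only the range of $w_h$. If $i'=0$, then $V_0=-2m(w_h-\alpha)<0$. If $1\le i'\le2m-1$, then $V_0=0$ would imply $2m\mid i'D'$, hence $2m\mid i'$ by \eqref{eq:Dprime}, which is false; this is the purpose of \eqref{eq:z}. If $i'=2m$, then $V_0=2m(\alpha+D'-w_h)>0$, because $\alpha+D'=c_1P+P-\alpha>c_1P+b>w_h$.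
\end{itemize}

So Lemma~\ref{lem:window}(ii) yields an $N$-gap of size
\[
d:=\Delta+\gamma,\qquad \Delta:=c_2N_1+c_1P .
\]
This proves (b), and $d>\gamma=j+E+1$.

\subsection{Verification of (a)}

Let $|\sigma|\le E$. Since $E<\gamma$, we have $0<\gamma+\sigma\le\gamma+E<p_1$. Recall that $d=c_2N_1+c_1P+\gamma$ with $c_1P=2m\ell_1+2b$ and $c_2N_1=2m\ell_2+D'$.
\begin{itemize}
\item Modulo $p_k$: $d+\sigma\equiv\gamma+\sigma\in(0,p_1)$.
\item Modulo $\ell_1$: $d+\sigma\equiv2b+\gamma+\sigma\in(0,P+2z)\subset(0,\ell_1)$, since $2b<P$ and $\gamma+E<z$.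
\item Modulo $\eta_h$: $d+\sigma\equiv c_1P+\gamma+\sigma\in(0,(c_1+1)P)\subset(0,\eta_h)$.
\item Modulo $\ell_2$: $d+\sigma\equiv D'+c_1P+\gamma+\sigma\in(0,\ell_2)$ by the choice of $\ell_2$.
\item Modulo $\eta_h'$: $0<d+\sigma\le c_2N_1+c_1P+\gamma+E<\eta_h'$ by the choice of $\eta_h'$.
\end{itemize}
So no prime factor of $N$ divides $d+\sigma$.

\subsection{Verification of (c)}

We descend from $N$ to $N_1$ and then to $P$, and collect one window at each step. Let $(A,B)$ be an $N$-gap with $B-A>d-j=\Delta+E+1$. Since $B-A>c_2N_1$, Lemma~\ref{lem:window}(i) for the second lift shows that $(A,B-c_2N_1)$ is an $N_1$-gap, of size $>c_1P+E+1$, and gives an integer $u_2$ with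
\[
2u_2\equiv D'\equiv-2\alpha\pmod P,\qquad u_2-D'\le A,\qquad u_2\ge B-c_2N_1 .
\]
Lemma~\ref{lem:window}(i) for the first lift, applied to this $N_1$-gap, shows that $(A,b')$ with
\[
b'=B-c_2N_1-c_1P=B-\Delta
\]
is a $P$-gap, of size $>E+1$, and gives an integer $u_1$ with
\[
2u_1\equiv2b\pmod P,\qquad u_1-2b\le A,\qquad u_1\ge b' .
\]
As $P$ is odd, $u_1=b+\kappa P$ and $u_2-c_1P=-\alpha+\kappa'P$ for integers $\kappa,\kappa'$. Then $u_2-D'=(u_2-c_1P)-(P-2\alpha)=\alpha+(\kappa'-1)P$, and the inequalities become
\[
-b+\kappa P\le A<b'\le b+\kappa P,\qquad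
\alpha+(\kappa'-1)P\le A<b'\le-\alpha+\kappa'P .
\]
These are the two windows. Put $A^*=A-\kappa P$, $b^*=b'-\kappa P$ and $\lambda=\kappa'-1-\kappa$. Then $(A^*,b^*)$ is a $P$-gap of size $>E+1$ with
\[
-b\le A^*<b^*\le b,\qquad \alpha+\lambda P\le A^*<b^*\le P-\alpha+\lambda P .
\]
\begin{itemize}
\item If $\lambda\ge1$, then $A^*>P>b$, which is impossible.
\item If $\lambda\le-2$, then $b^*\le-P-\alpha<-b\le A^*$, which is impossible.
\item If $\lambda=0$, then $\alpha\le A^*<b^*\le b$, so $(A^*,b^*)=(a,b)$ by \eqref{eq:list} and the remark following it.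
\item If $\lambda=-1$, then $-b\le A^*<b^*\le-\alpha$. So $(-b^*,-A^*)$ is a $P$-gap of size $>E+1$ in $[\alpha,b]$, hence equals $(a,b)$, and $(A^*,b^*)=(-b,-a)$.
\end{itemize}
In both surviving cases $b'-A=b^*-A^*=\gamma$, so $B-A=\Delta+\gamma=d$. Moreover none of $A^*-i$, $b^*+i$ $(1\le i\le E)$ is $P$-coprime: in the last case these integers are $-(b+i)$ and $-(a-i)$. Since $A\equiv A^*$ and $B=b'+\Delta\equiv b^*\pmod P$, none of $A-i$, $B+i$ is $P$-coprime, and as $P\mid N$ none is $N$-coprime. This proves (c) and completes the proof of Proposition~\ref{prop:modulus}, and with it that of Theorem~\ref{thm:main}. \qed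

\begin{thebibliography}{9}

\bibitem{BFT}
Banks, Freiberg and Turnage-Butterbaugh,
\emph{Consecutive primes in tuples},
Acta Arith. \textbf{167} (2015), 261--266.

\bibitem{MaynardSmall}
Maynard,
\emph{Small gaps between primes},
Ann. of Math. \textbf{181} (2015).

\bibitem{MaynardDense}
Maynard,
\emph{Dense clusters of primes in subsets},
Compositio Math. \textbf{152} (2016).

\bibitem{Vemuri}
Harish Vemuri,
\emph{Domination in direct products of complete graphs},
arXiv:1908.02445 (2019).

\end{thebibliography}

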